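
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Regular rings of invariants under cyclic groups of prime order}


\begin{abstract}
Let $G$ be a cyclic group of prime order acting faithfully on a regular local ring $B$ by local automorphisms. We prove a conjecture stated by Kir\'aly and L\"utkebohmert: the ring of invariants $A=B^G$ is regular if and only if the ideal generated by the elements $g(b)-b$ with $g\in G$, $b\in B$ is principal. No assumption is made on characteristics, residue fields or completeness. More generally, for Noetherian factorial local domains $B$ we show that this ideal is principal if and only if $B$ is flat over $A$, and if and only if $B=A[y]$ for some $y\in B$. The main tool is an explicit description of the $A$-linear endomorphisms of $B$ by powers of a single difference operator.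
\end{abstract}

\section{Introduction}

Let $p$ be a prime number, let $B$ be a local domain with maximal ideal $\mathfrak m_B$ and residue field $k_B$, and let $G=\langle\sigma\rangle$ be a group of order $p$ acting faithfully on $B$ by local automorphisms, that is, by ring automorphisms that map $\mathfrak m_B$ onto itself. Let $A=B^G$ be the ring of invariants. When is $A$ regular, given that $B$ is?

The answer we are after is in terms of the \emph{augmentation ideal}
\[
I_G=\bigl(g(b)-b \;:\; g\in G,\ b\in B\bigr)\subset B .
\]
It measures how far the action is from being trivial. If a prime $Q$ of $B$ contains $I_G$, then $\sigma(q)=q+(\sigma(q)-q)\in Q$ for $q\in Q$, so $\sigma$ maps $Q$ into itself and acts trivially on $B/Q$; conversely, if $\sigma(Q)=Q$ and $\sigma$ acts trivially on $B/Q$, then $I_G\subset Q$. Thus $I_G$ defines the locus of fixed points, with a natural scheme structure. It is principal when this locus is given by one equation.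

Some simple cases suggest what to expect. (In all examples with power series rings over a field $k$, the automorphisms are the $k$-algebra automorphisms given by substitution of the variables.)
\begin{itemize}
\item Let $k$ be a field containing a primitive $p$-th root of unity $\zeta\ne1$, and let $\sigma$ act on $k[[x_1,\dots,x_n]]$ by $x_i\mapsto\zeta^{e_i}x_i$, where $p\nmid e_i$ for at least one $i$. Then $I_G=(x_i: p\nmid e_i)$. It is principal exactly when $\sigma$ moves a single coordinate, say $x_1$, and then $A=k[[x_1^p,x_2,\dots,x_n]]$ is regular. If $p=2$, $n=2$ and both coordinates change sign, then $A=k[[x_1^2,x_1x_2,x_2^2]]$ has dimension $2$ and embedding dimension $3$, so it is not regular.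
\item Let $p=2$ and let $\sigma$ interchange $x$ and $y$ in $k[[x,y]]$, where $k$ is any field. Every $b(y,x)-b(x,y)$ is divisible by $x-y$, so $I_G=(x-y)$, and $A=k[[x+y,xy]]$ is regular. This includes characteristic $2$, where $\sigma$ cannot be diagonalized.
\item If $B$ is a discrete valuation ring, then $I_G$ is principal because every ideal is, and $A$ is again a discrete valuation ring: it is the valuation ring of the restricted valuation on $\operatorname{Frac}A$, which is nontrivial because the norm of a uniformizer lies in $A$.
\end{itemize}
So one guesses that $A$ is regular if and only if $I_G$ is principal. This is the conjecture stated in \cite{KL}. We prove it.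

\begin{theorem}\label{thm:regular}
Let $B$ be a regular local ring, and let $G$ be a cyclic group of prime order $p$ acting faithfully on $B$ by local automorphisms. The following are equivalent:
\begin{enumerate}
\item[(1)] $I_G$ is principal;
\item[(2)] $A=B^G$ is regular.
\end{enumerate}
\end{theorem}

Here ``regular'' includes ``Noetherian''. Regular local rings are factorial (Auslander--Buchsbaum), and most of the argument needs only factoriality. It gives the following version, in which $A$ is not assumed to be Noetherian. We write $\mathfrak m_A$ and $k_A$ for the maximal ideal and the residue field of $A$; Lemma~\ref{lem:basic} recalls that $A$ is local.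

\begin{theorem}\label{thm:factorial}
Let $B$ be a Noetherian factorial local domain, and let $G$ be a group of prime order $p$ acting faithfully on $B$ by local automorphisms. Put $A=B^G$. The following are equivalent:
\begin{enumerate}
\item[(1)] $I_G$ is principal;
\item[(2)] $B=A[y]$ for some $y\in B$;
\item[(3)] $B$ is flat over $A$.
\end{enumerate}
If $B$ is regular, these conditions are also equivalent to
\begin{enumerate}
\item[(4)] $A$ is regular.
\end{enumerate}
Moreover:
\begin{enumerate}
\item[(5)] If the $A$-module $B$ has a free direct summand of finite rank $r>[k_B:k_A]$, then \textup{(1)--(3)} hold. In particular, if $k_A=k_B$, then $I_G$ is principal if and only if $A^2$ is a direct summand of the $A$-module $B$.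
\end{enumerate}
\end{theorem}

For example, let $k$ be any field and let $\sigma$ permute the variables of $k[[x_1,\dots,x_p]]$ cyclically. Modulo the differences $x_i-x_j$ the action is trivial, so $I_G=(x_1-x_2,\dots,x_{p-1}-x_p)$. The $p-1$ generators are linearly independent modulo the square of the maximal ideal, so $I_G$ cannot be generated by fewer elements. Hence for $p\ge3$ the ring of invariants is not regular.

\medskip
\noindent\textbf{Plan.} After preliminaries in Section~\ref{sec:prelim}, Section~\ref{sec:two} shows the essential points for $p=2$. For general $p$, the direction ``principal implies free'' is an interpolation argument (Section~\ref{sec:interp}). For the converse we divide the operator $\sigma-1$ by the greatest common divisor $d$ of $I_G$ and show in Section~\ref{sec:end} that the powers of $\Delta=d^{-1}(\sigma-1)$ generate $\operatorname{End}_A(B)$ over $B$. If $I_G$ is not principal, then $\Delta(B)\subset\mathfrak m_B$, and so every $A$-linear map $B\to A$ maps $\mathfrak m_B$ into $\mathfrak m_A$. If $\mathfrak m_B\ne\mathfrak m_AB$, this is incompatible with $B$ being free of rank $p$ over $A$.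 If $B$ is free of rank $p$ and $\mathfrak m_B=\mathfrak m_AB$, then $[k_B:k_A]=p$, and one sees directly that $B=A[y]$ and that $I_G$ is principal. Section~\ref{sec:proofs} assembles the proofs. Section~\ref{sec:hyp} shows by examples that the primality of the order of $G$, the factoriality of $B$ and the strict inequality in (5) are needed.

\section{Preliminaries}\label{sec:prelim}

Throughout, except in the examples of Section~\ref{sec:hyp}, $B$ is a local domain, $G=\langle\sigma\rangle$ has prime order $p$ and acts faithfully on $B$ by local automorphisms, and $A=B^G$. Put $K=\operatorname{Frac}A$ and $L=\operatorname{Frac}B$. We identify $b\in L$ with the operator ``multiplication by $b$'' on $L$, so that $\sigma\circ b=\sigma(b)\,\sigma$.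

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(i)] $B$ is integral over $A$. The ring $A$ is local with $\mathfrak m_A=\mathfrak m_B\cap A$, and $\mathfrak m_B$ is the only prime of $B$ that contains $\mathfrak m_AB$.
\item[(ii)] Every element of $L$ is of the form $b/a$ with $b\in B$, $0\ne a\in A$. The extension $L/K$ is Galois with group $G$, and $A=B\cap K$. If $B$ is normal, so is $A$.
\item[(iii)] Every $A$-linear map $B\to B$ is the restriction of a unique operator $\sum_{i=0}^{p-1}b_i\sigma^i$ with $b_i\in L$.
\end{enumerate}
\end{lemma}

\begin{proof}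
(i) An element $b\in B$ is a root of the monic polynomial $\prod_i(X-\sigma^i(b))\in A[X]$. If $a\in A$ is not in $\mathfrak m_B$, then $a^{-1}\in B$ is invariant, so $a$ is a unit of $A$. Hence $A$ is local with the stated maximal ideal. A prime of $B$ containing $\mathfrak m_AB$ lies over the maximal ideal $\mathfrak m_A$; by integrality it is maximal, so it is $\mathfrak m_B$.

(ii) We have $b/b'=b\prod_{g\ne1}g(b')\big/\prod_{g}g(b')$, and the denominator lies in $A$. If $b/a$ with $a\in A$ is invariant, then $b$ is invariant; so $L^G=K$, and $L/K$ is Galois with group $G$. Therefore $B\cap K=B\cap L^G=A$. If $B$ is normal and $x\in K$ is integral over $A$, then $x\in B\cap K=A$.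

(iii) By (ii), an $A$-linear map $B\to B$ extends uniquely to a $K$-linear map $L\to L$. By Artin's theorem $1,\sigma,\dots,\sigma^{p-1}$ are left linearly independent over $L$. So $\bigoplus_{i<p}L\sigma^i$ has dimension $p^2$ over $K$, which is the dimension of $\operatorname{End}_K(L)$, and the two coincide.
\end{proof}

\begin{lemma}\label{lem:aug}
The ideal $I_G$ is nonzero and $G$-stable. For each $g\ne1$ in $G$, the elements $g(b)-b$ $(b\in B)$ already generate $I_G$.
\end{lemma}

\begin{proof}
The ideal is nonzero since $G$ acts faithfully. It is $G$-stable because, for $g,h\in G$, we have $h(g(b)-b)=g(h(b))-h(b)$. Now let $g\ne1$. Since $p$ is prime, $g$ generates $G$. Let $h\in G$ and write $h=g^m$ with $m\ge0$. Then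
\begin{equation}\label{eq:telescope}
h(b)-b=\sum_{k=0}^{m-1}\bigl(g(g^k(b))-g^k(b)\bigr)=\sum_{k=0}^{m-1}g^k\bigl(g(b)-b\bigr),
\end{equation}
and the middle expression is a sum of elements $g(v)-v$ with $v\in B$.
\end{proof}

The last statement of Lemma~\ref{lem:aug} is the main way in which the prime order of $G$ enters.

Now let $B$ be Noetherian and factorial. Choose a finite set of generators of $I_G$, let $d\ne0$ be their greatest common divisor, and put $J=d^{-1}I_G$. So $J$ is an ideal of $B$ and $I_G=dJ$.

\begin{lemma}\label{lem:gcd}
Let $B$ be Noetherian and factorial.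
\begin{enumerate}
\item[(i)] $J$ is contained in no ideal $(\pi)$ with $\pi$ a prime element. Moreover, $I_G$ is principal if and only if $J=B$.
\item[(ii)] If $x\in L$ and $xJ^m\subset B$ for some $m\ge0$, then $x\in B$.
\item[(iii)] $\sigma^k(d)$ is a unit of $B$ times $d$, for every $k$.
\end{enumerate}
\end{lemma}

\begin{proof}
An element $c\in B$ divides all the chosen generators if and only if $I_G\subset(c)$. So $d$ is determined up to a unit by the property
\begin{equation}\label{eq:gcd}
I_G\subset(c)\iff c\mid d\qquad(c\in B).
\end{equation}

(i) If $J\subset(\pi)$, then $I_G\subset(d\pi)$, so $d\pi\mid d$ by \eqref{eq:gcd}, which is absurd. If $J=B$, then $I_G=(d)$. If $I_G=(a)$, then $a\mid d$ by \eqref{eq:gcd}, and $d\mid a$ because $I_G\subset(d)$; so $I_G=(a)=(d)$ and $J=B$.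

(ii) Write $x=u/v$ in lowest terms and suppose that a prime element $\pi$ divides $v$; then $\pi\nmid u$. For $z\in J^m$ we have $v\mid uz$, hence $\pi\mid z$. So $J^m\subset(\pi)$. For $m=0$ this is absurd, as $J^0=B$; for $m\ge1$ it gives $J\subset(\pi)$, contrary to (i). Hence $v$ is a unit.

(iii) As $\sigma^k(I_G)=I_G$, the element $\sigma^k(d)$ also has property \eqref{eq:gcd}.
\end{proof}

\section{Involutions}\label{sec:two}

Let $p=2$. The main ideas of both directions are then visible in a few lines.

\medskip
\noindent\textbf{If $I_G$ is principal, then $B$ is free.} Suppose that $I_G$ is generated by one difference $\sigma(y)-y$. (When $I_G$ is principal this can always be arranged; see Proposition~\ref{prop:interp}.) For $b\in B$ put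
\[
q=\frac{\sigma(b)-b}{\sigma(y)-y}\in B .
\]
Since $\sigma$ changes the sign of numerator and denominator, $q\in A$. And $b-qy$ is invariant, because $\sigma(b)-b=q(\sigma(y)-y)$. So $b=(b-qy)+qy\in A+Ay$. Since $\sigma(y)\ne y$, that is, $y\notin K$, the elements $1,y$ form an $A$-basis of $B$.

\medskip
\noindent\textbf{If $I_G$ is not principal and $k_A=k_B$, then $B$ is not free.} Let $B$ be Noetherian and factorial, and let $\varphi:B\to A$ be $A$-linear. By Lemma~\ref{lem:basic}(iii), $\varphi=\alpha+\beta\sigma$ with $\alpha,\beta\in L$. What are the possible denominators of $\beta$? For $v\in B$,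
\[
\varphi(v)-v\,\varphi(1)=\beta\,(\sigma(v)-v),
\]
and the left side is in $B$. So $\beta I_G\subset B$, that is, $(\beta d)J\subset B$, and $c:=\beta d\in B$ by Lemma~\ref{lem:gcd}(ii). Put $\Delta=d^{-1}(\sigma-1)$. From $\varphi=(\alpha+\beta)+\beta(\sigma-1)$ we get
\[
\varphi(b)=\varphi(1)\,b+c\,\Delta(b),\qquad c\in B,\quad \Delta(b)\in J .
\]
If $I_G$ is not principal, then $J\subset\mathfrak m_B$, and therefore $\varphi(\mathfrak m_B)\subset\mathfrak m_B\cap A=\mathfrak m_A$ for \emph{every} $\varphi$.

Suppose in addition that $k_A=k_B$. If $B$ were free over $A$, its rank would be $[L:K]=2$, so $\dim_{k_A}B/\mathfrak m_AB=2$ and $\mathfrak m_B\ne\mathfrak m_AB$. By Nakayama's lemma, an element of $\mathfrak m_B\setminus\mathfrak m_AB$ is part of a basis of $B$, and the corresponding coordinate function $\varphi$ takes the value $1$ on it. This is a contradiction. (Larger residue fields $k_B$ are treated in Section~\ref{sec:proofs}.)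

\begin{example}
For the interchange of $x$ and $y$ on $B=k[[x,y]]$ take $d=x-y$. Then $\Delta(1)=0$ and $\Delta(x)=-1$, and $-\Delta$ is the coordinate function of $x$ with respect to the basis $1,x$ of $B$ over $A=k[[x+y,xy]]$. For $\sigma(x)=-x$, $\sigma(y)=-y$ in characteristic $\ne2$ take $d=1$. Then $\Delta=\sigma-1$ has values in $J=(x,y)$, and every $A$-linear $\varphi=\varphi(1)+c\Delta:B\to A$ maps $(x,y)$ into itself. So no such $\varphi$ takes the value $1$ on an element of $\mathfrak m_B$; as $k_A=k_B$, the $A$-module $B$ is not free.
\end{example}

For larger $p$, two things have to be added. An element $b$ must be written as a polynomial of degree $<p$ in $y$, with control over all the differences $\sigma^i(y)-\sigma^j(y)$. And an $A$-linear map now has $p$ coefficients in terms of $1,\sigma,\dots,\sigma^{p-1}$, whose denominators must be compared with powers of $d$.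

\section{Principal augmentation ideal: interpolation}\label{sec:interp}

In this section $B$ is any local domain, with $G$ and $A$ as in Section~\ref{sec:prelim}; it need not be Noetherian or factorial.

If $y\in L\setminus K$, then $1,y,\dots,y^{p-1}$ is a $K$-basis of $L$. To find the coordinates of $b$ one looks for the polynomial $P$ of degree $<p$ with $P(\sigma^i(y))=\sigma^i(b)$ for all $i$. The difficulty is that interpolation divides by the differences $\sigma^i(y)-\sigma^j(y)$. We interpolate one node at a time, in such a way that each division is preceded by an application of $\sigma-1$; the latter produces elements of $I_G$, and these can be divided.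

\begin{proposition}\label{prop:interp}
Let $B$ be a local domain with $I_G$ principal. There is $y\in B$ with $I_G=(\sigma(y)-y)$. For every such $y$, the $A$-module $B$ is free with basis $1,y,\dots,y^{p-1}$. In particular, $B=A[y]$.
\end{proposition}

\begin{proof}
Write $I=I_G=(a)$ and $\mathfrak m=\mathfrak m_B$. If $I=\mathfrak mI$, then $a\in\mathfrak m a$, hence $a=0$, which is not the case. An element $ua\in I$ generates $I$ if and only if $u$ is a unit, that is, if and only if $ua\notin\mathfrak mI$. Since the elements $\sigma(b)-b$ generate $I\ne\mathfrak mI$, one of them is not in $\mathfrak mI$, and it generates $I$. Fix $y\in B$ with $I=(\sigma(y)-y)$ and put $y_i=\sigma^i(y)$ for all integers $i$; so $y_p=y_0=y$.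

\emph{All differences generate $I$:} $(y_i-y_j)=I$ whenever $i\not\equiv j\pmod p$. Let $g\ne1$ and write $\sigma=g^m$ with $m\ge1$. If $g(y)-y$ were in the $G$-stable ideal $\mathfrak mI$, then so would be $\sigma(y)-y$, by \eqref{eq:telescope} with $h=\sigma$ and $b=y$. This is not the case, so $g(y)-y$ generates $I$. Apply this to $g=\sigma^{i-j}$ and use $y_i-y_j=\sigma^j(\sigma^{i-j}(y)-y)$ and $\sigma^j(I)=I$.

\emph{Interpolation.} For a polynomial $P\in B[X]$ let $\sigma P$ denote the polynomial obtained by applying $\sigma$ to the coefficients; thus $(\sigma P)(\sigma(x))=\sigma(P(x))$ for $x\in B$. Let $b\in B$. Define $P_0=b$ and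
\begin{equation}\label{eq:neville}
P_k=P_{k-1}+(X-y_0)\,\frac{\sigma P_{k-1}-P_{k-1}}{y_k-y_0}\qquad(1\le k\le p-1).
\end{equation}
We claim that $P_k\in B[X]$, that $\deg P_k\le k$, and that $P_k(y_i)=\sigma^i(b)$ for $0\le i\le k$. This is clear for $k=0$. Let $k\ge1$. The coefficients of $\sigma P_{k-1}-P_{k-1}$ lie in $I=(y_k-y_0)$, so $P_k\in B[X]$; and $\deg P_k\le k$. For the values, note first that, by induction,
\[
(\sigma P_{k-1})(y_i)=\sigma\bigl(P_{k-1}(y_{i-1})\bigr)=\sigma^i(b)\qquad(1\le i\le k).
\]
\begin{itemize}
\item For $i=0$, \eqref{eq:neville} gives $P_k(y_0)=P_{k-1}(y_0)=b$.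
\item For $1\le i\le k-1$, both $\sigma P_{k-1}$ and $P_{k-1}$ have the value $\sigma^i(b)$ at $y_i$, so $P_k(y_i)=P_{k-1}(y_i)=\sigma^i(b)$.
\item For $i=k$, the factor $y_k-y_0$ cancels, and $P_k(y_k)=P_{k-1}(y_k)+\bigl(\sigma^k(b)-P_{k-1}(y_k)\bigr)=\sigma^k(b)$.
\end{itemize}

\emph{Conclusion.} Let $P=P_{p-1}$. It is the only polynomial over $L$ of degree $<p$ with $P(y_i)=\sigma^i(b)$ for $0\le i\le p-1$, since the $y_i$ are distinct. As $(\sigma P)(y_{i+1})=\sigma^{i+1}(b)$ and indices may be read modulo $p$, the polynomial $\sigma P$ has the same property. So $\sigma P=P$, that is, $P\in A[X]$, and $b=P(y)\in\sum_{i<p}Ay^i$. Finally, if $Q\in A[X]$ has degree $<p$ and $Q(y)=0$, then $Q(y_i)=\sigma^i(Q(y))=0$ for all $i$; so $Q$ has $p$ distinct roots and is zero. Hence $1,y,\dots,y^{p-1}$ are linearly independent over $A$.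
\end{proof}

For $p=2$ the polynomial $P_1=b+(X-y)\frac{\sigma(b)-b}{\sigma(y)-y}$ gives back the formula of Section~\ref{sec:two}. The converse is elementary.

\begin{lemma}\label{lem:mono}
If $B=A[y]$, then $I_G=(\sigma(y)-y)$.
\end{lemma}

\begin{proof}
For $b=\sum a_iy^i$ with $a_i\in A$ we have $\sigma(b)-b=\sum a_i(\sigma(y)^i-y^i)$, and each term is divisible by $\sigma(y)-y$. By Lemma~\ref{lem:aug}, the elements $\sigma(b)-b$ generate $I_G$.
\end{proof}

\section{The normalized difference operator}\label{sec:end}

In this section $B$ is a Noetherian factorial local domain, and $I_G=dJ$ as in Section~\ref{sec:prelim}. Consider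
\[
\Delta=d^{-1}(\sigma-1):L\to L .
\]
It is $K$-linear, and $\Delta(B)\subset d^{-1}I_G=J\subset B$. The division by $d$ removes exactly the common divisors of the values of $\sigma-1$ on $B$. The powers of $\Delta$ are triangular with respect to the powers of $\sigma$:
\begin{equation}\label{eq:leading}
\Delta^i=\delta_i\,\sigma^i+(\text{an $L$-combination of }1,\dots,\sigma^{i-1}),\qquad
\delta_i=\prod_{k=0}^{i-1}\sigma^k(d)^{-1},
\end{equation}
for $0\le i\le p-1$. This follows by induction from $\Delta^{i}=d^{-1}(\sigma-1)\circ\Delta^{i-1}$: no power of $\sigma$ beyond $\sigma^i$ occurs, and the coefficient of $\sigma^i$ is $d^{-1}\sigma(\delta_{i-1})=\delta_i$. Since the $\delta_i$ are nonzero, $1,\Delta,\dots,\Delta^{p-1}$ are left linearly independent over $L$.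

\begin{proposition}\label{prop:end}
Let $B$ be a Noetherian factorial local domain. Every $A$-linear map $\theta:B\to B$ can be written uniquely as
\[
\theta=\sum_{i=0}^{p-1}c_i\Delta^i|_B\qquad\text{with }c_0,\dots,c_{p-1}\in B .
\]
\end{proposition}

The idea is to generalize the computation $\varphi(v)-v\varphi(1)=\beta(\sigma(v)-v)$ of Section~\ref{sec:two}. It isolated the top coefficient of $\varphi=\alpha+\beta\sigma$ by evaluating the commutator $\varphi\circ v-v\varphi$ at $1$. For $p=3$ and $\theta=b_0+b_1\sigma+b_2\sigma^2$, the operator $\theta_1=\theta\circ v_0-v_0\theta$ has no constant term: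
\[
\theta_1=b_1(\sigma(v_0)-v_0)\,\sigma+b_2(\sigma^2(v_0)-v_0)\,\sigma^2 .
\]
A \emph{twisted} commutator now removes the term in $\sigma$:
\[
\theta_1\circ v_1-\sigma(v_1)\theta_1=b_2\,(\sigma^2(v_0)-v_0)(\sigma^2(v_1)-\sigma(v_1))\,\sigma^2 .
\]
This operator still maps $B$ into $B$; evaluating it at $1$ shows that $b_2I_G^2\subset B$, hence $b_2d^2\in B$. This is what is needed in order to subtract a $B$-multiple of $\Delta^2$, and one can continue with the remaining operator $b_0'+b_1'\sigma$.

\begin{proof}[Proof of Proposition~\ref{prop:end}]
Uniqueness holds by linear independence, since an $L$-combination of $1,\sigma,\dots,\sigma^{p-1}$ is $K$-linear, and so it vanishes on $L=K\cdot B$ if it vanishes on $B$. For the existence, Lemma~\ref{lem:basic}(iii) lets us write $\theta=\sum_{i\le m}b_i\sigma^i$ with $m\le p-1$ and $b_i\in L$. We show by induction on $m$ that an operator of this form which maps $B$ into $B$ lies in $\sum_{i\le m}B\Delta^i$.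

Let $v\in B$ and $0\le j<m$. Since $\sigma^i\circ v=\sigma^i(v)\sigma^i$,
\[
\theta\circ v-\sigma^j(v)\,\theta=\sum_{i\le m}b_i\bigl(\sigma^i(v)-\sigma^j(v)\bigr)\sigma^i .
\]
This operator again maps $B$ into $B$; it has no term in $\sigma^j$, and terms that were zero in $\theta$ remain zero. Perform this step successively for $j=0,1,\dots,m-1$ with elements $v_0,\dots,v_{m-1}\in B$. The result is the operator
\[
b_m\prod_{j=0}^{m-1}\bigl(\sigma^m(v_j)-\sigma^j(v_j)\bigr)\,\sigma^m ,
\]
which maps $B$ into $B$. Evaluating at $1$ we find
\begin{equation}\label{eq:top}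
b_m\prod_{j=0}^{m-1}\sigma^j\bigl(\sigma^{m-j}(v_j)-v_j\bigr)\in B\qquad\text{for all }v_0,\dots,v_{m-1}\in B .
\end{equation}
For $0\le j<m\le p-1$ we have $1\le m-j\le p-1$, so $\sigma^{m-j}\ne1$. By Lemma~\ref{lem:aug}, for fixed $j$ the elements $\sigma^j(\sigma^{m-j}(v)-v)$ generate $\sigma^j(I_G)=I_G$. Hence the products in \eqref{eq:top} generate $I_G^m$, and $b_mI_G^m\subset B$. This says that $(b_md^m)J^m\subset B$, so $b_md^m\in B$ by Lemma~\ref{lem:gcd}(ii). By Lemma~\ref{lem:gcd}(iii), $\delta_m^{-1}=\prod_{k<m}\sigma^k(d)$ is a unit times $d^m$. So $c_m:=b_m\delta_m^{-1}\in B$.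

If $m=0$, then $\theta=c_0$ and we are done. If $m>0$, then by \eqref{eq:leading} the operator $\theta-c_m\Delta^m$ is an $L$-combination of $1,\dots,\sigma^{m-1}$; and it maps $B$ into $B$, because $\theta$ and $\Delta$ do and $c_m\in B$. By induction it lies in $\sum_{i\le m-1}B\Delta^i$.
\end{proof}

\begin{corollary}\label{cor:max}
Let $B$ be a Noetherian factorial local domain such that $I_G$ is not principal. Then $\varphi(\mathfrak m_B)\subset\mathfrak m_A$ for every $\varphi\in\operatorname{Hom}_A(B,A)$.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:gcd}(i), $J\ne B$, so $J\subset\mathfrak m_B$. Write $\varphi=\sum c_i\Delta^i$ as in Proposition~\ref{prop:end}, and let $b\in\mathfrak m_B$. Then $c_0b\in\mathfrak m_B$. For $i\ge1$ we have $\Delta^i(b)\in\Delta(B)\subset J\subset\mathfrak m_B$. So $\varphi(b)\in\mathfrak m_B\cap A=\mathfrak m_A$.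
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:factorial}, except for \textup{(4)}]
By Proposition~\ref{prop:interp}, (1) implies (2) and (3). By Lemma~\ref{lem:mono}, (2) implies (1).

\emph{Statement \textup{(5)}.} Let $e_1,\dots,e_r$ be a basis of a free direct summand of $B$ with $r>[k_B:k_A]$. Composing the projection onto the summand with its coordinate functions we get $\varphi_1,\dots,\varphi_r\in\operatorname{Hom}_A(B,A)$ with $\varphi_i(e_j)=\delta_{ij}$ (Kronecker delta). If $I_G$ were not principal, then by Corollary~\ref{cor:max} each $\varphi_i$ would induce a $k_A$-linear map $\bar\varphi_i:k_B\to k_A$, and $\bar\varphi_i(\bar e_j)=\delta_{ij}$, where $\bar e_j$ is the image of $e_j$ in $k_B$. So $\bar e_1,\dots,\bar e_r$ would be linearly independent over $k_A$, and $r\le[k_B:k_A]$, a contradiction. Hence (1) holds, and with it (2) and (3).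

If $k_A=k_B$ and $A^2$ is a direct summand of $B$, this applies with $r=2$. Conversely, if $I_G$ is principal, then $B\cong A^p$ by Proposition~\ref{prop:interp}, and $p\ge2$.

\emph{\textup{(3)} implies \textup{(1)}.} The local homomorphism $A\to B$ is flat, hence faithfully flat. So $\mathfrak aB\cap A=\mathfrak a$ for every ideal $\mathfrak a$ of $A$, and $A$ is Noetherian because $B$ is. By Lemma~\ref{lem:basic}, $A$ is normal, $L/K$ is separable of degree $p$, and $B$, which is normal and integral over $A$, is the integral closure of $A$ in $L$. The integral closure of a Noetherian normal domain in a finite separable extension is a finite module. So $B$ is finite and flat over the Noetherian local ring $A$, hence free, and its rank is $[L:K]=p$. In particular $\dim_{k_A}B/\mathfrak m_AB=p$, and $[k_B:k_A]\le p$.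

If $[k_B:k_A]<p$, then (5) with the summand $B$ itself, of rank $r=p$, shows that $I_G$ is principal.

If $[k_B:k_A]=p$, then the surjection $B/\mathfrak m_AB\to k_B$ is bijective. Take $\bar y\in k_B\setminus k_A$. As $p$ is prime, $k_B=k_A(\bar y)$. (This field extension may be inseparable; that does not matter here.) Let $y\in B$ be a lift of $\bar y$. The images of $1,y,\dots,y^{p-1}$ span $B/\mathfrak m_AB=k_B$ over $k_A$, so $B=A[y]$ by Nakayama's lemma. By Lemma~\ref{lem:mono}, $I_G$ is principal.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:regular} and of \textup{(4)} in Theorem~\ref{thm:factorial}]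
Let $B$ be regular; then $B$ is a Noetherian factorial domain. In view of what has been proved, it remains to compare the regularity of $A$ with conditions (1) and (3) of Theorem~\ref{thm:factorial}.

Suppose that $I_G$ is principal. By Proposition~\ref{prop:interp}, $B$ is free over $A$, so $A\to B$ is faithfully flat and $A$ is Noetherian, as above. Regularity descends along flat local homomorphisms of Noetherian local rings \cite[Thm.~23.7(i)]{Matsumura}. So $A$ is regular.

Conversely, suppose that $A$ is regular. It is Noetherian and normal, so $B$ is a finite $A$-module, again as the integral closure of $A$ in the finite separable extension $L$. We have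
\[
\operatorname{depth}_AB=\operatorname{depth}B=\dim B=\dim A .
\]
For the first equality, $\operatorname{depth}_AB$ is the depth of $B$ with respect to the ideal $\mathfrak m_AB$, and $\sqrt{\mathfrak m_AB}=\mathfrak m_B$ by Lemma~\ref{lem:basic}(i); the second holds because $B$ is regular, and the third because $B$ is integral over $A$. Over the regular ring $A$ the finite module $B$ has finite projective dimension. By the Auslander--Buchsbaum formula it equals $\operatorname{depth}A-\operatorname{depth}_AB=\dim A-\dim A=0$. So $B$ is free over $A$. This gives condition (3) of Theorem~\ref{thm:factorial}, and hence $I_G$ is principal.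
\end{proof}

\section{The role of the hypotheses}\label{sec:hyp}

In the first two examples $A$ is regular and $B$ is free over $A$, but $I_G$ is not principal. In the first, $B$ is regular but $G$ is cyclic of composite order; in the second, $G$ has prime order but $B$ is not factorial. The third example concerns the inequality in (5).

\begin{example}[Prime order]
Let $k$ be a field of characteristic $\ne2,3$ with a primitive cube root of unity $\omega$. On $B=k[[x,y]]$ let $\sigma(x)=-x$ and $\sigma(y)=\omega y$; this generates a cyclic group of order $6$. A monomial $x^iy^j$ is invariant if and only if $(-1)^i\omega^j=1$, and, since $-1$ and $\omega$ have coprime orders, if and only if $2\mid i$ and $3\mid j$. So $A=k[[x^2,y^3]]$ is regular. But $I_G$ contains $-2x$ and $(\omega-1)y$, and $G$ acts trivially on $B/(x,y)$; hence $I_G=(x,y)$ is not principal.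

What fails is the last statement of Lemma~\ref{lem:aug}: the elements $\sigma^2(b)-b$ generate only $(y)$, and the elements $\sigma^3(b)-b$ generate only $(x)$. Corollary~\ref{cor:max} fails as well: the coordinate function of $x$ in the basis $x^iy^j$ $(i<2,\ j<3)$ of $B$ over $A$ maps $x\in\mathfrak m_B$ to $1$.
\end{example}

\begin{example}[Factoriality]
Let $p=3$, let $k$ be a field of characteristic $\ne3$ with a primitive cube root of unity $\omega$, and let
\[
B=k[[u,s,t,v]]\subset k[[a,b]],\qquad u=a^3,\quad s=a^2b,\quad t=ab^2,\quad v=b^3 .
\]
As the ring of invariants of $a\mapsto\omega a$, $b\mapsto\omega b$ on $k[[a,b]]$, the ring $B$ is normal. Let $\sigma$ be induced by $a\mapsto a$, $b\mapsto\omega b$. It fixes $u$ and $v$, and $\sigma(s)=\omega s$, $\sigma(t)=\omega^2t$, so it has order $3$. Sorting the monomials $a^ib^j$ with $3\mid i+j$ by the residue of $j$ modulo $3$, we find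
\[
B=A\oplus As\oplus At,\qquad A=B^G=k[[u,v]] .
\]
So $A$ is regular, and $B$ is free over $A$. For $c=c_0+c_1s+c_2t$ with $c_i\in A$ we have $\sigma(c)-c=(\omega-1)c_1s+(\omega^2-1)c_2t$; hence $I_G=(s,t)$. From $s^2=ut$, $st=uv$, $t^2=vs$ we get $B/\mathfrak m_AB=k[s,t]/(s,t)^2$. If $I_G$ were principal, this $k$-algebra would be generated by one element $z$, by Proposition~\ref{prop:interp}. But $z=\lambda+n$ with $\lambda\in k$ and $n^2=0$, so $k[z]$ has dimension at most $2$, not $3$. Hence $I_G$ is not principal, while (3) holds. The coordinate function of $s$ shows that Corollary~\ref{cor:max} fails here too.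
\end{example}

\begin{example}[The bound in (5)]
Let $k$ be a field with a primitive $p$-th root of unity $\zeta\ne1$; so $p$ is invertible in $k$. Let $\sigma$ act on $B=k[[x,y]]$ by $x\mapsto\zeta x$, $y\mapsto\zeta y$. Then $k_A=k_B=k$, and $\frac1p\sum_{g\in G}g$ is an $A$-linear projection of $B$ onto $A$. So $B$ has a free direct summand of rank $1=[k_B:k_A]$. But $I_G=(x,y)$ is not principal. Hence $r>[k_B:k_A]$ cannot be weakened to $r\ge[k_B:k_A]$ in (5).
\end{example}

\begin{thebibliography}{9}
\bibitem{KL} Franz J. Kir\'aly, Werner L\"utkebohmert, \emph{Invariants of normal local rings by p-cyclic group actions}, arXiv:1001.1945 (2010).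
\bibitem{Matsumura} Matsumura, \emph{Commutative Ring Theory}.
\end{thebibliography}

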